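\title{The least target dimension of a non-constant polynomial map between spheres}

\begin{abstract}
Let $q(n)$ be the least $r$ for which there is a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$. A theorem of Wood implies $q(n)\ge 2^{\lfloor\log_2 n\rfloor}$. We prove that equality holds for every $n\ge1$. In particular $q(48)=32$, so non-constant polynomial maps $\mathbb S^{48}\to\mathbb S^{47}$ exist; for this case we write down a map of degree $4$. The maps are built from square matrices $W$ with polynomial entries and $W^TW$ scalar, by repeated use of the identity $(1-2t)^2+4t(1-t)=1$.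
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb S^n\subset\mathbb R^{n+1}$ be the round unit sphere, $n\ge1$. A map $F\colon\mathbb S^n\to\mathbb S^r$ is \emph{polynomial} if it is the restriction of a map $\mathbb R^{n+1}\to\mathbb R^{r+1}$ whose coordinates are polynomials, not necessarily homogeneous. Its \emph{degree} is the least $d$ for which these polynomials can be chosen of degree at most $d$. To give such a map is to write the function $1$ on $\mathbb S^n$ as a sum of $r+1$ squares of polynomial functions, and one asks how few squares suffice if the functions are not all constant. Let $q(n)$ be the least integer $r\ge0$ for which a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$ exists. The identity map gives $q(n)\le n$. Appending zero coordinates includes $\mathbb S^r$ in $\mathbb S^{r'}$ as a great sphere for every $r'\ge r$, so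
\begin{equation}\label{eq:threshold}
\text{a non-constant polynomial map } \mathbb S^n\to\mathbb S^r \text{ exists if and only if } r\ge q(n).
\end{equation}

For smooth maps there is nothing to ask, since $v\mapsto(\cos v_1,\sin v_1)$ maps every sphere non-constantly to $\mathbb S^1$. Polynomial maps are far more rigid.

\begin{theorem}[Wood]\label{thm:wood}
Let $1\le r\le n-1$, and assume that the set $\{r+1,\dots,n\}$ contains a power of $2$. Then every polynomial map $\mathbb S^n\to\mathbb S^r$ is constant.
\end{theorem}

We use this theorem without proof, in the following form.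

\begin{corollary}\label{cor:lower}
If $2^k\le n$, then $q(n)\ge2^k$.
\end{corollary}

\begin{proof}
Let $r<2^k$. If $r\ge1$, then $r\le n-1$ and $2^k\in\{r+1,\dots,n\}$, so Theorem~\ref{thm:wood} applies. If $r=0$, the target consists of two points and $\mathbb S^n$ is connected, so every continuous map is constant.
\end{proof}

Thus $n/2<q(n)\le n$, and $q(2^k)=2^k$. The most that the corollary allows is a non-constant map $\mathbb S^{2^{k+1}-1}\to\mathbb S^{2^k}$. For $k=1$ the Hopf map
\begin{equation}\label{eq:hopf}
(x,y)\longmapsto\bigl(|y|^2-|x|^2,\;2yx\bigr),\qquad x,y\in\mathbb C,\quad |x|^2+|y|^2=1,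
\end{equation}
is one: its squared norm is $(|y|^2-|x|^2)^2+4|y|^2|x|^2=(|x|^2+|y|^2)^2=1$. Only the rule $|yx|=|y||x|$ is used, so the same formula over the quaternions and the octonions gives quadratic maps $\mathbb S^7\to\mathbb S^4$ and $\mathbb S^{15}\to\mathbb S^8$. The following values are known:
\[
\begin{gathered}
q(2)=q(3)=2,\qquad q(4)=\dots=q(7)=4,\qquad q(8)=\dots=q(15)=8,\\
q(16)=\dots=q(31)=16,\qquad q(32)=\dots=q(47)=32 .
\end{gathered}
\]
The first unknown value seems to be $q(48)$, and the problem, taken from Ceki\'c and Lefeuvre \cite{CL}, is the following.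

\medskip
\noindent\textbf{Question.} \emph{Is there a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$? Equivalently, is $q(48)\ne48$?}
\medskip

The evidence points both ways. Every value in the list equals the lower bound of Corollary~\ref{cor:lower}, which suggests $q(48)=32$. On the other hand, by Yiu's classification of quadratic polynomial maps between spheres, a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$ has degree at least $3$, so no formula of the type \eqref{eq:hopf} can produce one. The first guess is the right one.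

\begin{theorem}\label{thm:A}
There is a non-constant polynomial map $\mathbb S^{49}\to\mathbb S^{32}$ of degree $4$ whose restriction to a suitable great sphere $\mathbb S^{48}$ is non-constant, again of degree $4$. Hence there is a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$, and $q(48)=q(49)=32$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $2^k\le n<2^{k+1}$, then $q(n)=2^k$. Equivalently, for $n,r\ge1$ there is a non-constant polynomial map $\mathbb S^n\to\mathbb S^r$ if and only if $r\ge2^{\lfloor\log_2n\rfloor}$. So for $1\le r\le n-1$, Wood's sufficient condition for non-existence (a power of $2$ in $\{r+1,\dots,n\}$) is also necessary.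
\end{theorem}

For example, $q(48)=\dots=q(63)=32$ and $q(64)=\dots=q(127)=64$. Theorem~\ref{thm:B} contains the values of $q$ in Theorem~\ref{thm:A}; what Theorem~\ref{thm:A} adds is a short formula of low degree.

Both theorems come from one construction. In \eqref{eq:hopf}, multiplication by $y$ is a matrix $E(y)$ with $E^TE=|y|^2I$. Section~\ref{sec:mult} studies the polynomials $\sigma$ for which $W^TW=\sigma I$ can be solved in matrices of size $2^j$ with polynomial entries. Section~\ref{sec:map} shows that $|y|^2$ can be replaced by any such polynomial $\varepsilon$ for which $(1-\varepsilon)/(1-|y|^2)$ is a polynomial of the same kind. Section~\ref{sec:merge} contains the step that produces these $\varepsilon$. It is applied once in Section~\ref{sec:A} to prove Theorem~\ref{thm:A}, and $2^k-1$ times in Section~\ref{sec:B} to prove Theorem~\ref{thm:B}. Yiu's result appears only in remarks; the proofs do not depend on it.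

\section{Similarity matrices and their multipliers}\label{sec:mult}

Fix $p\ge1$ and let $A=\mathbb R[y_1,\dots,y_p]$. We use one property of the real numbers repeatedly:
\begin{equation}\label{eq:pos}
\text{if } f_1,\dots,f_N\in A \text{ and } f_1^2+\dots+f_N^2=0, \text{ then } f_1=\dots=f_N=0 .
\end{equation}
Indeed, each $f_i$ vanishes at every point of $\mathbb R^p$, and a polynomial that vanishes on a nonempty open subset of $\mathbb R^p$ is zero.

\begin{definition}
A square matrix $W$ over $A$ is a \emph{similarity with multiplier} $\sigma\in A$ if $W^TW=\sigma I$. For $j\ge0$, let $S_j\subset A$ be the set of multipliers of similarities of size $2^j\times2^j$; its elements are the \emph{multipliers of level $j$}.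
\end{definition}

For each real point $y$, the matrix $W(y)$ satisfies $|W(y)x|^2=\sigma(y)|x|^2$ for all $x$. So $W$ serves as a polynomial substitute for $\sqrt\sigma$, and the level measures the size of matrix that this costs.

\begin{lemma}\label{lem:mult}
Let $j\ge0$.
\begin{enumerate}
\item[(a)] If $W$ is a similarity with multiplier $\sigma$, then $WW^T=\sigma I$.
\item[(b)] $S_0$ is the set of squares in $A$, and every element of $S_j$ is a sum of squares in $A$.
\item[(c)] $S_j$ is closed under multiplication.
\item[(d)] $S_j\subset S_{j+1}$.
\item[(e)] If $\sigma\in S_j$ and $a,b\in A$, then $a^2+b^2\sigma\in S_{j+1}$.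
\end{enumerate}
\end{lemma}

\begin{proof}
The $i$th diagonal entry of $W^TW$ is the sum of the squares of the entries in the $i$th column of $W$. This proves (b). It also proves (a) when $\sigma=0$, since then $W=0$ by \eqref{eq:pos}. When $\sigma\neq0$, the matrix $\sigma^{-1}W^T$ is a left inverse of the square matrix $W$ over the fraction field of $A$, hence also a right inverse, and $WW^T=\sigma I$.

For (c), if $W_1,W_2$ have multipliers $\sigma_1,\sigma_2$, then $(W_1W_2)^T(W_1W_2)=W_2^T(\sigma_1I)W_2=\sigma_1\sigma_2I$. For (d), the block diagonal matrix $\operatorname{diag}(W,W)$ has the same multiplier as $W$. For (e), let $W$ have multiplier $\sigma$ and put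
\begin{equation}\label{eq:double}
M=\begin{pmatrix}aI&-bW\\ bW^T&aI\end{pmatrix}.
\end{equation}
Then, by (a),
\[
M^TM=\begin{pmatrix}aI&bW\\ -bW^T&aI\end{pmatrix}\begin{pmatrix}aI&-bW\\ bW^T&aI\end{pmatrix}
=\begin{pmatrix}a^2I+b^2WW^T&-abW+abW\\ -abW^T+abW^T&b^2W^TW+a^2I\end{pmatrix}=(a^2+b^2\sigma)I .
\]
\end{proof}

The off-diagonal blocks in (e) cancel because $aI$ commutes with every matrix. If $aI$ is replaced by a second similarity, as in $\left(\begin{smallmatrix}W_1&-W_2\\ W_2^T&W_1^T\end{smallmatrix}\right)$, the upper right block of the product becomes $W_2W_1^T-W_1^TW_2$, which has no reason to vanish. So one may add a \emph{square} to a multiplier at the cost of one level, but the lemma says nothing about the sum of two multipliers. Starting from $y_1^2\in S_0$, part (e) gives $y_1^2+\dots+y_{j+1}^2\in S_j$: one new variable each time the matrices double in size.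

\section{From a polynomial identity to a map of spheres}\label{sec:map}

Put $s=1-|y|^2=1-y_1^2-\dots-y_p^2\in A$. On the unit sphere of $\mathbb R^m\oplus\mathbb R^p\ni(x,y)$ we have $|x|^2=s(y)$. In \eqref{eq:hopf} the first coordinate is $1-2t$ with $t=|x|^2$, and the second has squared norm $4t(1-t)$, because $1-t=|y|^2$ is a multiplier. So the map rests on the identity
\begin{equation}\label{eq:basic}
(1-2t)^2+4t(1-t)=1 ,
\end{equation}
which for $t=\sin^2\theta$ reads $\cos^22\theta+\sin^22\theta=1$. The same identity can be used with $t=|D(y)x|^2$ for any similarity $D$, provided that $1-t$, as a function on the sphere, is again a multiplier.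

\begin{proposition}\label{prop:map}
Let $k\ge0$ and $m=2^k$. Let $\varepsilon,\delta\in S_k$ satisfy
\begin{equation}\label{eq:key}
\varepsilon+s\,\delta=1\quad\text{in }A,
\end{equation}
and let $E,D$ be $m\times m$ similarities with multipliers $\varepsilon,\delta$. Then
\[
F(x,y)=\bigl(1-2\delta(y)|x|^2,\;2E(y)D(y)x\bigr)\in\mathbb R\oplus\mathbb R^m,\qquad (x,y)\in\mathbb R^m\oplus\mathbb R^p,
\]
restricts to a polynomial map $\mathbb S^{m+p-1}\to\mathbb S^m$. If $\delta\ne0$, then for each $i$ with $1\le i\le m$ the restriction of $F$ to the great sphere $\mathbb S^{i+p-1}=\{x_{i+1}=\dots=x_m=0\}$ is non-constant.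
\end{proposition}

\begin{proof}
Let $|x|^2+|y|^2=1$ and $t=\delta(y)|x|^2$. Then $t=s(y)\delta(y)$, so $\varepsilon(y)=1-t$ by \eqref{eq:key}. Hence $|2EDx|^2=4\varepsilon\,|Dx|^2=4\varepsilon\delta|x|^2=4(1-t)t$, and $|F|^2=1$ by \eqref{eq:basic}.

Suppose $\delta\neq0$. The first coordinate of $F$ equals $1$ at the points with $x=0$, $|y|=1$, which lie on $\mathbb S^{i+p-1}$. Since $\delta$ does not vanish identically on the open unit ball and $\delta\ge0$ by Lemma~\ref{lem:mult}(b), there is $y$ with $|y|<1$ and $\delta(y)>0$. At the point with this $y$ and $x=(\sqrt{1-|y|^2},0,\dots,0)$, which also lies on $\mathbb S^{i+p-1}$, the first coordinate is less than $1$.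
\end{proof}

The hypothesis $\delta\ne0$ cannot be dropped: if $\delta=0$, then $D=0$ and $F$ is the constant $(1,0)$. This is why the constructions below keep track of non-vanishing.

The simplest solution of \eqref{eq:key} is $\delta=1$, $\varepsilon=|y|^2$, available whenever $|y|^2\in S_k$. For $k=0$, $p=1$, $E=(y)$, $D=(1)$ it gives $F=(1-2x^2,2xy)$, which sends $(x,y)=(\sin\theta,\cos\theta)$ to $(\cos2\theta,\sin2\theta)$. For $k=1$, $p=2$ it gives \eqref{eq:hopf}. To reach the bound of Corollary~\ref{cor:lower} we need $p=2^k$ variables at level $k$, and here the choice $\delta=1$ breaks down.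

\begin{remark}\label{rem:yiu}
If $p\ge17$, then $|y|^2\notin S_5$. Suppose that $E^TE=|y|^2I_{32}$; setting $y_{18},\dots,y_p$ equal to zero, we may take $p=17$. The squares of the entries in each column of $E$ add up to $|y|^2$. By \eqref{eq:pos} the top-degree parts of these squares cannot cancel, so the entries have degree at most $1$. Proposition~\ref{prop:map} with $D=I$ then gives a non-constant map $\mathbb S^{48}\to\mathbb S^{32}\subset\mathbb S^{47}$ of degree at most $2$, which contradicts Yiu's result.
\end{remark}

\section{Merging two summands}\label{sec:merge}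

We look for solutions of \eqref{eq:key} with $\delta$ non-constant. Start from the identity
\begin{equation}\label{eq:start}
y_1^2+\dots+y_p^2+s\cdot1=1,
\end{equation}
which has $p$ summands of level $0$ in front of the term $s\delta$. The target \eqref{eq:key} has a single summand, of level $k$. If the sum of two multipliers of level $j$ were always of level $j+1$, we could add the summands in pairs and obtain $|y|^2\in S_k$ for $p=2^k$, which Remark~\ref{rem:yiu} forbids for $k=5$. By Lemma~\ref{lem:mult}(e), the addition is allowed when one of the two summands is a square. So we need a way to turn a chosen summand into a square without spoiling the others.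

Angle doubling does this. If $t_1^2+\dots+t_N^2=1$, then $(1-2t_1^2,\,2t_1t_2,\dots,2t_1t_N)$ is again a unit vector: the point $(\sin\theta,\cos\theta\,\omega)$ with $|\omega|=1$ goes to $(\cos2\theta,\sin2\theta\,\omega)$. In terms of $P_i=t_i^2$, the squared coordinates of the image are $(1-2P_1)^2,\,4P_1P_2,\dots,4P_1P_N$. These are polynomials in the $P_i$, so no square roots are needed. The first is a square whatever $P_1$ is, and the others are products, which do not raise the level.

\begin{lemma}[Merging]\label{lem:merge}
Let $j\ge0$ and $l\ge2$. Let $P_1,\dots,P_l,\delta\in A$ satisfy $P_1+\dots+P_l+s\delta=1$, and assume that $P_1,P_2$ are nonzero elements of $S_j$. Put $Q=(1-2P_1)^2+4P_1P_2$. Then: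
\begin{enumerate}
\item[(a)] $Q+\sum_{i=3}^{l}4P_1P_i+s\cdot4P_1\delta=1$;
\item[(b)] $Q$ is a nonzero element of $S_{j+1}$;
\item[(c)] for every $h\ge j$, multiplication by $4P_1$ maps $S_h\setminus\{0\}$ into itself.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The left side is $(1-2P_1)^2+4P_1(P_2+\dots+P_l+s\delta)=(1-2P_1)^2+4P_1(1-P_1)$, which equals $1$ by \eqref{eq:basic}.

(b) We have $P_1P_2\in S_j$ by Lemma~\ref{lem:mult}(c), so $Q\in S_{j+1}$ by Lemma~\ref{lem:mult}(e) with $a=1-2P_1$, $b=2$. Suppose $Q=0$. Since $P_1P_2$ is a sum of squares, \eqref{eq:pos} gives $1-2P_1=0$ and $P_1P_2=0$. Then $P_1=\frac12$ and $P_2=0$, contrary to assumption.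

(c) If $W$ has multiplier $P_1$, then $2W$ has multiplier $4P_1$, so $4P_1\in S_j\subset S_h$ by Lemma~\ref{lem:mult}(d). Now use Lemma~\ref{lem:mult}(c) and the fact that $A$ has no zero divisors.
\end{proof}

We call $P_1$ the \emph{pivot}. The lemma explains the shape of \eqref{eq:key}: the term $s$ is not a sum of squares (it is negative for $|y|>1$) and is never merged, but it is multiplied by $4P_1$ along with everything else, and $\delta$ collects these factors.

\begin{example}\label{ex:S3}
Take $p=2$ and merge the two summands of $y_1^2+y_2^2+s=1$, with pivot $y_1^2$. This gives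
\[
\varepsilon=(1-2y_1^2)^2+4y_1^2y_2^2,\qquad \delta=4y_1^2,\qquad
E=\begin{pmatrix}1-2y_1^2&-2y_1y_2\\ 2y_1y_2&1-2y_1^2\end{pmatrix},\qquad D=2y_1I_2 .
\]
Identify $x\in\mathbb R^2$ with a complex number, so that $E$ is multiplication by $1-2y_1^2+2iy_1y_2$. Proposition~\ref{prop:map} gives the map $\mathbb S^3\to\mathbb S^2$,
\[
F(x,y)=\bigl(1-8y_1^2|x|^2,\;4y_1(1-2y_1^2+2iy_1y_2)\,x\bigr).
\]
To check it directly, note that on $\mathbb S^3$
\[
|1-2y_1^2+2iy_1y_2|^2=1-4y_1^2(1-y_1^2-y_2^2)=1-4y_1^2|x|^2,
\]
so that $|F|^2=(1-8\tau)^2+16\tau(1-4\tau)=1$ with $\tau=y_1^2|x|^2$. The Hopf map does the same job in degree $2$, but it uses $y_1^2+y_2^2\in S_1$. The present map uses only that $y_1^2$ and $y_2^2$ are multipliers of the same level, so it survives when $y_1$ and $y_2$ are replaced by larger similarities.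
\end{example}

\section{A map $\mathbb S^{49}\to\mathbb S^{32}$ of degree four}\label{sec:A}

To land in $\mathbb S^{32}$ we must finish at level $5$. With a single merge we must start from two summands of level $4$, and for a source of dimension at least $48$ they must involve at least $17$ variables together. The octonions supply nine variables for each.

Recall that the octonions are $\mathbb O=\mathbb H\oplus\mathbb H=\mathbb R^8$, where $\mathbb H$ is the algebra of quaternions, with the bilinear product $(\alpha,\beta)(\gamma,\eta)=(\alpha\gamma-\bar\eta\beta,\;\eta\alpha+\beta\bar\gamma)$. The only property that we need is $|wz|=|w||z|$. It follows from the same rule in $\mathbb H$: with $\langle\xi,\zeta\rangle=\operatorname{Re}(\xi\bar\zeta)$,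
\[
|\alpha\gamma-\bar\eta\beta|^2+|\eta\alpha+\beta\bar\gamma|^2=(|\alpha|^2+|\beta|^2)(|\gamma|^2+|\eta|^2)-2\operatorname{Re}(\alpha\gamma\bar\beta\eta)+2\operatorname{Re}(\eta\alpha\gamma\bar\beta),
\]
and the last two terms cancel because $\operatorname{Re}(\xi\zeta)=\operatorname{Re}(\zeta\xi)$ in $\mathbb H$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $w\in\mathbb O$ let $L_w$ be the $8\times8$ matrix of $z\mapsto wz$; its entries are linear in $w$. The symmetric matrix $L_w^TL_w-|w|^2I_8$ has quadratic form $|wz|^2-|w|^2|z|^2=0$, so it is zero, and $L_w$ is a similarity with multiplier $|w|^2$. For $u=(a,w)\in\mathbb R\oplus\mathbb R^8=\mathbb R^9$, the matrix \eqref{eq:double} with $b=1$,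
\[
U_u=\begin{pmatrix}aI_8&-L_w\\ L_w^T&aI_8\end{pmatrix},
\]
is a $16\times16$ similarity with multiplier $a^2+|w|^2=|u|^2$, and its entries are linear in $u$.

Let $p=18$, $y=(u,v)\in\mathbb R^9\oplus\mathbb R^9$, $\mu=|u|^2$ and $\nu=|v|^2$. Then $\mu,\nu\in S_4$ and $\nu+\mu+s=1$. (By Remark~\ref{rem:yiu}, $\nu+\mu\notin S_5$, so the two summands cannot simply be added.) Merging with pivot $\nu$ gives $\varepsilon+s\delta=1$ with
\[
\varepsilon=(1-2\nu)^2+4\mu\nu,\qquad\delta=4\nu .
\]
The matrix $W=U_uU_v$ has multiplier $\mu\nu$, so by the proof of Lemma~\ref{lem:mult}(d),(e) the $32\times32$ matrices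
\[
N=\begin{pmatrix}(1-2\nu)I_{16}&-2W\\ 2W^T&(1-2\nu)I_{16}\end{pmatrix},\qquad V=\begin{pmatrix}U_v&0\\0&U_v\end{pmatrix}
\]
have multipliers $\varepsilon$ and $\nu$. Proposition~\ref{prop:map} with $k=5$, $E=N$, $D=2V$ shows that
\[
F(x,u,v)=\bigl(1-8|x|^2|v|^2,\;4NVx\bigr),\qquad (x,u,v)\in\mathbb R^{32}\oplus\mathbb R^9\oplus\mathbb R^9=\mathbb R^{50},
\]
restricts to a polynomial map $\mathbb S^{49}\to\mathbb S^{32}$. This is the formula of Example~\ref{ex:S3} with $y_1,y_2$ replaced by $U_v,U_u$. The entries of $N$, $V$, $x$ have degree at most $2$, $1$, $1$, so $F$ has degree at most $4$.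

Let $\mathbb S^{48}\subset\mathbb S^{49}$ be the great sphere $x_{32}=0$. It contains the great circle $x=\cos\theta\,e$, $u=0$, $v=\sin\theta\,f$, where $e$ and $f$ are the first basis vectors of $\mathbb R^{32}$ and $\mathbb R^9$. On this circle the first coordinate of $F$ is
\[
1-8\cos^2\theta\sin^2\theta=1-2\sin^22\theta=\cos4\theta ,
\]
so $F$ is non-constant on $\mathbb S^{48}$ and on $\mathbb S^{49}$. A polynomial of degree at most $3$ restricts on the circle to a linear combination of the functions $e^{ih\theta}$ with $|h|\le3$; its product with $\cos4\theta$ has integral $0$ over $[0,2\pi]$, whereas $\int_0^{2\pi}\cos^24\theta\,d\theta=\pi$. Hence the degree is exactly $4$ on both spheres.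

It follows that $q(48),q(49)\le32$, and Corollary~\ref{cor:lower} with $k=5$ gives equality. By \eqref{eq:threshold} there is a non-constant polynomial map $\mathbb S^{48}\to\mathbb S^{47}$, namely $F|_{\mathbb S^{48}}$ followed by the inclusion $\mathbb S^{32}\subset\mathbb S^{47}$.
\end{proof}

The degree $4$ is consistent with Yiu's lower bound $3$.

\section{Maps $\mathbb S^{2^{k+1}-1}\to\mathbb S^{2^k}$ for all $k$}\label{sec:B}

For general $k$ we use no special algebra and start from \eqref{eq:start} with $p=2^k$. One round of merges, in pairs, halves the number of summands and raises the level by one, so $k$ rounds lead from $2^k$ summands of level $0$ to one summand of level $k$. The point to watch is that the merges of a round interact: each of them multiplies all other summands by $4$ times its pivot. If a pivot had level $j+1$ during the round that starts at level $j$, it would lift the waiting pairs to level $j+1$, and their merges would land at level $j+2$. We therefore take each pivot among the summands not yet merged in the current round.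

\begin{proposition}\label{prop:ind}
Let $k\ge0$ and $p=2^k$. For each $j$ with $0\le j\le k$ there are nonzero $P_1,\dots,P_{2^{k-j}}\in S_j$ and a nonzero $\delta\in S_j$ such that
\[
P_1+\dots+P_{2^{k-j}}+s\,\delta=1\quad\text{in }A .
\]
\end{proposition}

\begin{proof}
We argue by induction on $j$. For $j=0$ take \eqref{eq:start}. Suppose that the statement holds for some $j<k$, and let $c=2^{k-j-1}\ge1$. We claim that for each $t$ with $0\le t\le c$ there is an identity
\begin{equation}\label{eq:state}
Q_1+\dots+Q_t+R_1+\dots+R_{2(c-t)}+s\,\delta=1
\end{equation}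
in which $Q_1,\dots,Q_t\in S_{j+1}$, $R_1,\dots,R_{2(c-t)}\in S_j$, $\delta\in S_j$, and all of these polynomials are nonzero. For $t=0$ this is the induction hypothesis. Given \eqref{eq:state} with $t<c$, apply Lemma~\ref{lem:merge} with $P_1=R_1$, $P_2=R_2$, and with all other $Q_i$ and $R_i$ as $P_3,\dots,P_l$. By part (a), we obtain an identity in which $R_1+R_2$ is replaced by $Q=(1-2R_1)^2+4R_1R_2$, and each of $Q_1,\dots,Q_t$, $R_3,\dots,R_{2(c-t)}$ and $\delta$ is multiplied by $4R_1$. By part (b), $Q$ is a nonzero element of $S_{j+1}$. By part (c) with $h=j+1$, each $4R_1Q_i$ is a nonzero element of $S_{j+1}$; by part (c) with $h=j$, each $4R_1R_i$ and $4R_1\delta$ is a nonzero element of $S_j$. This is \eqref{eq:state} for $t+1$.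

For $t=c$, the identity \eqref{eq:state} has $2^{k-j-1}$ nonzero summands in $S_{j+1}$ and a nonzero $\delta\in S_j\subset S_{j+1}$, which is the statement for $j+1$.
\end{proof}

In the end only $\delta\neq0$ is needed. But $\delta$ is a constant times the product of all pivots, and a summand created in one round may be a pivot in the next, so the non-vanishing of every summand has to be carried along.

\begin{example}
Let $k=2$. Merging $y_1^2$ and $y_2^2$ in \eqref{eq:start} gives
\[
Q+4y_1^2y_3^2+4y_1^2y_4^2+s\cdot4y_1^2=1,\qquad Q=(1-2y_1^2)^2+4y_1^2y_2^2\in S_1 .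
\]
The two middle summands are still squares. Merging them with pivot $4y_1^2y_3^2$ gives $P_1+P_2+s\delta_1=1$, where
\[
P_1=16y_1^2y_3^2\,Q,\qquad P_2=(1-8y_1^2y_3^2)^2+64y_1^4y_3^2y_4^2,\qquad \delta_1=64y_1^4y_3^2,
\]
and $P_1,P_2\in S_1$. The second round has one merge and ends with $\varepsilon=(1-2P_1)^2+4P_1P_2$ and $\delta=4P_1\delta_1$ in $S_2$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $2^k\le n<2^{k+1}$ and $m=p=2^k$. Proposition~\ref{prop:ind} with $j=k$ gives nonzero $\varepsilon,\delta\in S_k$ with $\varepsilon+s\delta=1$, and Proposition~\ref{prop:map} gives a polynomial map $F\colon\mathbb S^{2^{k+1}-1}\to\mathbb S^{2^k}$. The integer $i=n+1-2^k$ satisfies $1\le i\le2^k$ and $i+p-1=n$, so the restriction of $F$ to the great sphere $\{x_{i+1}=\dots=x_m=0\}$ is a non-constant polynomial map $\mathbb S^n\to\mathbb S^{2^k}$. Hence $q(n)\le2^k$, and $q(n)=2^k$ by Corollary~\ref{cor:lower}.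

Since $k=\lfloor\log_2n\rfloor$, the second statement is \eqref{eq:threshold}. For the third, let $1\le r\le n-1$ and suppose that every polynomial map $\mathbb S^n\to\mathbb S^r$ is constant. Then $r<q(n)=2^k\le n$, so $2^k\in\{r+1,\dots,n\}$.
\end{proof}

\begin{remark}
Powers of $2$ enter the construction only through the doubling \eqref{eq:double}, and by Wood's theorem the resulting count is exact: for $p>2^k$ there are no $\varepsilon,\delta\in S_k$ with $\varepsilon+s\delta=1$ and $\delta\ne0$. Otherwise Proposition~\ref{prop:map} would give a non-constant map $\mathbb S^n\to\mathbb S^{2^k}$ with $n=2^k+p-1\ge2^{k+1}$, against Corollary~\ref{cor:lower}.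
\end{remark}

\begin{remark}
The maps in both theorems are defined over $\mathbb Z$. The initial similarities, namely the $1\times1$ matrices $(y_i)$ and $(1)$ in Proposition~\ref{prop:ind} and the matrices $L_w$ in Section~\ref{sec:A}, have entries in $\mathbb Z[y_1,\dots,y_p]$; for $L_w$ this holds because quaternion multiplication has integer structure constants in the basis $1,i,j,k$. All later matrices arise from these by products, by $W\mapsto2W$, by $W\mapsto\operatorname{diag}(W,W)$, and by \eqref{eq:double} with $a,b\in\mathbb Z[y_1,\dots,y_p]$. The great spheres to which we restrict are cut out by setting coordinates equal to zero, which preserves integer coefficients.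
\end{remark}

\begin{thebibliography}{1}

\bibitem{CL}
Mihajlo Ceki\'c and Thibault Lefeuvre,
\emph{Isospectral connections, ergodicity of frame flows, and polynomial maps between spheres},
arXiv:2209.11109 (2022).

\end{thebibliography}
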